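\title{Distinguishing numbers, cliques and anticliques}

\begin{abstract}
The distinguishing number $D(\Gamma)$ of a finite graph $\Gamma$ is the least number of parts in a partition of the vertex set that is preserved by no nontrivial automorphism. We prove the conjectured bound $D(\Gamma)\le 1+\max\{\omega(\Gamma),\omega(\overline\Gamma)\}$, where $\omega$ is the clique number. The proof is an induction on a stronger statement: if $\Gamma$ has no clique and no anticlique with more than $k$ vertices, then it has at least $k+1$ pairwise inequivalent distinguishing colorings with $k+1$ colors. For $k\ge4$ this holds for every permutation group that preserves a coloring of pairs without a monochromatic set of size $k+1$; this part uses Dolfi's bound for primitive groups, and hence the classification of finite simple groups. The bound is attained for every $k\ge2$, and we determine the cographs that attain it.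
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs in this paper are finite, simple and undirected, and have at least one vertex. The \emph{distinguishing number} $D(\Gamma)$ of a graph $\Gamma$ is the least number of parts in a partition of the vertex set such that the identity is the only automorphism of $\Gamma$ that maps every part to itself. It measures how many labels are needed to destroy all symmetries of $\Gamma$. Let $\omega(\Gamma)$ be the largest size of a clique, let $\alpha(\Gamma)=\omega(\overline\Gamma)$ be the largest size of an anticlique (independent set), where $\overline\Gamma$ is the complement, and put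
\[
h(\Gamma)=\max\{\omega(\Gamma),\alpha(\Gamma)\}.
\]
Both $D$ and $h$ take the same value on $\Gamma$ and on $\overline\Gamma$.

What forces $D(\Gamma)$ to be large? The simplest reason is a set $S$ of vertices such that the transposition of any two elements of $S$ is an automorphism. The elements of $S$ must lie in different parts, so $D(\Gamma)\ge|S|$; and these transpositions generate all permutations of $S$, so $S$ is a clique or an anticlique. The complete graph $K_n$, with $D=h=n$, is the basic instance. This suggests an upper bound for $D$ in terms of $h$. (There is no bound in the other direction: a path with $n\ge2$ vertices has $D=2$ and $\alpha\ge n/2$.) The first guess $D\le h$ fails already for $h=2$. In a partition of the graph $2K_2$ into two parts, either the ends of some edge lie in the same part and can be swapped, or both edges meet both parts and the edges can be swapped. In a partition of the pentagon $C_5$ into two parts, one part has at most two vertices, and a reflection preserves it. So both graphs have $D\ge3=h+1$. The problem, which comes from the paper \cite{GK} of Grech and Kisielewicz, is to prove or disprove the conjecture that one extra part always suffices: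
\begin{equation}\label{eq:conj}
D(\Gamma)\le 1+\max\{\omega(\Gamma),\omega(\overline\Gamma)\}\qquad\text{for every graph }\Gamma .
\end{equation}
We prove \eqref{eq:conj}. An induction on \eqref{eq:conj} itself breaks down at once: to distinguish $r$ disjoint copies of a connected graph $\Lambda$ one needs $r$ essentially different ways to distinguish $\Lambda$, and a bound on $D(\Lambda)$ provides only one. So we count.

Let $G$ be a permutation group on a finite nonempty set $\Omega$, and let $[d]=\{1,\dots,d\}$. A \emph{$d$-coloring} is any map $f\colon\Omega\to[d]$, not necessarily onto. An element $g\in G$ \emph{carries} $f$ to $f'$ if $f'(gx)=f(x)$ for all $x\in\Omega$; then $f$ and $f'$ are \emph{equivalent}. The coloring $f$ is \emph{$G$-distinguishing} if only the identity carries $f$ to itself. Equivalent colorings have conjugate stabilizers, so this property is constant on equivalence classes. Let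
\[
N_d(G)=\text{the number of equivalence classes of $G$-distinguishing $d$-colorings},
\]
and let $D(G)$ be the least $d$ with $N_d(G)\ge1$; thus $D(G)\le d$ if and only if $N_d(G)\ge1$. For a graph we put $N_d(\Gamma)=N_d(\operatorname{Aut}\Gamma)$, and $D(\Gamma)=D(\operatorname{Aut}\Gamma)$ is the number defined above.

\begin{theorem}\label{thm:graph}
Let $k\ge1$, let $\Gamma$ be a graph with $h(\Gamma)\le k$, and let $G\le\operatorname{Aut}\Gamma$. Then $N_{k+1}(G)\ge k+1$. In particular, $D(\Gamma)\le1+\max\{\omega(\Gamma),\omega(\overline\Gamma)\}$ for every graph $\Gamma$.
\end{theorem}

A graph is a coloring of the $2$-subsets of its vertex set with two colors, edge and non-edge. For $k\ge4$ the number of colors plays no role. Given a coloring $\chi$ of the $2$-subsets of $\Omega$, a set $S\subseteq\Omega$ is \emph{monochromatic} if all $2$-subsets of $S$ have the same color, and $\chi$ is \emph{$G$-invariant} if $\chi(\{gx,gy\})=\chi(\{x,y\})$ for all $g\in G$ and $x\ne y$. Let $\kappa(G)$ be the largest size of a subset of $\Omega$ all of whose $2$-subsets lie in one $G$-orbit.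

\begin{theorem}\label{thm:group}
Let $k\ge4$, let $G$ be a permutation group on a finite nonempty set $\Omega$, and let $\chi$ be a $G$-invariant coloring of the $2$-subsets of $\Omega$, with any number of colors, that has no monochromatic set of size $k+1$. Then $N_{k+1}(G)\ge k+1$. In particular, $D(G)\le1+\max\{4,\kappa(G)\}$ for every finite permutation group $G$.
\end{theorem}

The constants are best possible. We write $rK_k$ for the disjoint union of $r$ copies of $K_k$, and $S_k\wr S_k$ for the group $\operatorname{Aut}(kK_k)$ acting on the $k^2$ vertices.

\begin{proposition}\label{prop:sharp}
\begin{enumerate}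
\item[(i)] For $k\ge2$ we have $h(K_{k,k})=k$ and $D(K_{k,k})=k+1$.
\item[(ii)] For $k\ge1$ we have $N_{k+1}(K_k)=k+1$.
\item[(iii)] For $k\ge2$ the group $G=S_k\wr S_k$ has $\kappa(G)=k$, $D(G)=k+1$ and $N_{k+1}(G)=k+1$.
\end{enumerate}
\end{proposition}

A \emph{cograph} is a graph with no induced path $P_4$ on four vertices. Among cographs, equality in \eqref{eq:conj} has a single cause.

\begin{theorem}\label{thm:cograph}
Let $\Gamma$ be a cograph with $k=h(\Gamma)\ge2$. Then $D(\Gamma)=k+1$ if and only if $\Gamma$ or $\overline\Gamma$ has at least two connected components isomorphic to $K_k$.
\end{theorem}

The pentagon has $h=2$ and $D=3$ and contains an induced $P_4$, so equality also occurs outside cographs.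

The proof of Theorem~\ref{thm:group} follows the structure of the group. Section~\ref{sec:count} shows how $N_d$ behaves under passage to orbits and to blocks of imprimitivity. This reduces the problem to a transitive group that permutes $m>k$ blocks as the alternating or symmetric group. There the elements that fix one block pointwise act on the remaining blocks either $2$-transitively or semiregularly. In the first case we find a monochromatic set of size $m$ (Section~\ref{sec:transversal}), which is forbidden; in the second case the colorings can be written down (Section~\ref{sec:group}). The only outside input is Dolfi's bound $D\le4$ for primitive groups, which depends on the classification of finite simple groups. It is too weak for $k\le3$, and Section~\ref{sec:small} treats the graphs with $h\le3$ by elementary means. Section~\ref{sec:equality} proves Proposition~\ref{prop:sharp} and Theorem~\ref{thm:cograph}.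

\section{Counting distinguishing colorings}\label{sec:count}

\subsection*{Notation and standard facts}
Let $G$ be a permutation group on $\Omega$. For $B\subseteq\Omega$, the group $G_B$ is the setwise and $G_{(B)}$ the pointwise stabilizer of $B$; the latter is normal in the former. If a group $L$ acts on a set $X$, faithfully or not, $L^X$ is the permutation group that it induces on $X$; we write $G_B^B$ for $(G_B)^B$. An action is \emph{$2$-transitive} if it is transitive on ordered pairs of distinct points; equivalently, it is transitive and the stabilizer of a point is transitive on the other points. A permutation group is \emph{semiregular} if only the identity fixes a point.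

Let $G$ be transitive. A \emph{block system} is a partition $\mathcal B$ of $\Omega$ whose parts, the \emph{blocks}, are permuted by $G$. They are permuted transitively, and $G_{gB}=gG_Bg^{-1}$, $G_{(gB)}=gG_{(B)}g^{-1}$. The group is \emph{primitive} if its only block systems are $\{\Omega\}$ and the partition into points. If $G$ is transitive and not primitive, choose among the block systems with at least two blocks one with the largest blocks. Its blocks have at least two points, and $G^{\mathcal B}$ is primitive, because a nontrivial block system of $G^{\mathcal B}$ would yield, by uniting blocks, a block system of $G$ with larger blocks.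

A coloring is distinguishing for the symmetric group $S_n$ on $n$ points exactly if it is injective, and two injective colorings are equivalent exactly if they have the same image. Hence
\begin{equation}\label{eq:Sn}
N_d(S_n)=N_d(K_n)=N_d(\overline{K_n})=\binom dn .
\end{equation}
We shall use repeatedly that
\begin{equation}\label{eq:binom}
\binom nj\ge n\qquad\text{for }1\le j\le n-1 .
\end{equation}

\subsection*{Disjoint unions}
The smallest case that shows why the count $k+1$ is the right thing to carry through an induction is $\Gamma=2K_2$, with $k=2$ and three colors. A single edge has three inequivalent distinguishing colorings, given by the color sets $\{1,2\}$, $\{1,3\}$, $\{2,3\}$. A coloring of $2K_2$ is distinguishing if and only if each edge receives one of these color sets and the two edges receive different ones. Up to equivalence, this is the choice of two of the three sets, so $N_3(2K_2)=\binom32=3$. The three classes for the component are enough to tell the two components apart, because the number of components is at most $\alpha(\Gamma)\le k$; and since there is one class to spare, we are again left with three classes for the union. The statement $N_{k+1}\ge k+1$ reproduces itself. The computation works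 for any disconnected graph.

\begin{lemma}\label{lem:union}
Let $\Lambda_1,\dots,\Lambda_s$ be pairwise non-isomorphic connected graphs, and let $\Gamma$ be the disjoint union of $r_i$ copies of $\Lambda_i$ for $i=1,\dots,s$. Then
\begin{equation}\label{eq:union}
N_d(\Gamma)=\prod_{i=1}^s\binom{N_d(\Lambda_i)}{r_i}.
\end{equation}
The same formula holds if $\Lambda_i$ and $r_i$ are the isomorphism types and multiplicities of the co-components of $\Gamma$, that is, of the subgraphs of $\Gamma$ induced on the vertex sets of the components of $\overline\Gamma$.
\end{lemma}

\begin{proof}
Every automorphism of $\Gamma$ permutes the components, and any family of isomorphisms between components that permutes them is an automorphism. Let $f$ be a coloring. If $f$ is not distinguishing on a component, extend a nontrivial color-preserving automorphism of that component by the identity. If $\varphi\colon C\to C'$ is a color-preserving isomorphism between two different components, take $\varphi$ on $C$, $\varphi^{-1}$ on $C'$ and the identity elsewhere. In both cases $f$ is not distinguishing. Conversely, if $f$ is distinguishing on each component and no two components are isomorphic as colored graphs, then a color-preserving automorphism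 maps each component to itself and is trivial there. So a distinguishing coloring selects, for each $i$, a set of $r_i$ different classes among the $N_d(\Lambda_i)$ classes of distinguishing colorings of $\Lambda_i$. All selections occur, and two distinguishing colorings are equivalent if and only if they make the same selection. This proves \eqref{eq:union}. The last sentence follows by applying \eqref{eq:union} to $\overline\Gamma$, since a graph and its complement have the same automorphism group.
\end{proof}

\subsection*{Subgroups, orbits and blocks}
For a general group we have inequalities in place of \eqref{eq:union}. Part (ii) of the first lemma is the ``one to spare'' principle of the example.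

\begin{lemma}\label{lem:spare}
Let $G$ be a permutation group on $\Omega$.
\begin{enumerate}
\item[(i)] If $G'\le G$, then $N_d(G')\ge N_d(G)$.
\item[(ii)] If $D(G)\le d-1$, then $N_d(G)\ge d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A $G$-distinguishing coloring is $G'$-distinguishing, and colorings that are inequivalent under $G$ are inequivalent under $G'$.

(ii) Let $j=D(G)$, so $1\le j\le d-1$. A distinguishing $j$-coloring uses all $j$ colors, by the minimality of $j$. For each $j$-subset $J\subseteq[d]$, rename its colors by the elements of $J$. The resulting colorings are distinguishing, and they are inequivalent because equivalent colorings use the same set of colors. So $N_d(G)\ge\binom dj\ge d$ by \eqref{eq:binom}.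
\end{proof}

\begin{lemma}\label{lem:orbits}
Let $\Omega=\Omega_1\sqcup\Omega_2$ with $\Omega_1,\Omega_2$ nonempty and $G$-invariant. Put $G_1=G^{\Omega_1}$ and $G_2=(G_{(\Omega_1)})^{\Omega_2}$. Then $N_d(G)\ge N_d(G_1)\,N_d(G_2)$.
\end{lemma}

\begin{proof}
For $i=1,2$ let $T_i$ be a set of representatives of the classes of $G_i$-distinguishing $d$-colorings of $\Omega_i$. Suppose that $g\in G$ carries $f_1\cup f_2$ to $f_1'\cup f_2'$, where $f_i,f_i'\in T_i$. On $\Omega_1$ it carries $f_1$ to $f_1'$, so $f_1=f_1'$, and $g$ acts trivially on $\Omega_1$ because $f_1$ is $G_1$-distinguishing. Thus $g\in G_{(\Omega_1)}$, and $g$ acts on $\Omega_2$ as an element of $G_2$ that carries $f_2$ to $f_2'$. So $f_2=f_2'$ and $g$ acts trivially on $\Omega_2$. Hence the $|T_1||T_2|$ colorings $f_1\cup f_2$ are $G$-distinguishing and pairwise inequivalent.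
\end{proof}

For a transitive group, blocks take the place of components. We color each block so that it is distinguished internally, and regard the class of that coloring as a new color attached to the block. Fix $d$, a transitive group $G$ and a block system $\mathcal B$. Let $\mathcal P$ be the set of pairs $(B,\varphi)$ where $B\in\mathcal B$ and $\varphi\colon B\to[d]$ is $G_B^B$-distinguishing. An element $g\in G$ maps $(B,\varphi)$ to $(gB,\varphi\circ g^{-1})$, which lies in $\mathcal P$ because $G_{gB}=gG_Bg^{-1}$. The $G$-orbits on $\mathcal P$ are called \emph{types}.

\begin{lemma}\label{lem:blocks}
Let $G$ be transitive on $\Omega$ with block system $\mathcal B$, let $B_0\in\mathcal B$, and put $c=N_d(G_{B_0}^{B_0})$ and $K=G^{\mathcal B}$.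
\begin{enumerate}
\item[(i)] There are exactly $c$ types, and every type occurs on every block. Identify the types with $[c]$; then for each map $F\colon\mathcal B\to[c]$ there is a coloring $f_F\colon\Omega\to[d]$ such that $(B,f_F|_B)$ lies in $\mathcal P$ and has type $F(B)$ for all $B\in\mathcal B$.
\item[(ii)] If $g\in G$ carries $f_F$ to $f_{F'}$, then $F'(gB)=F(B)$ for all $B$. If $g$ carries $f_F$ to itself and $gB=B$, then $g\in G_{(B)}$.
\item[(iii)] $N_d(G)\ge N_c(K)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Since $G$ is transitive on $\mathcal B$, every orbit on $\mathcal P$ contains a pair with any prescribed first entry. Two pairs $(B_0,\varphi)$ and $(B_0,\varphi')$ lie in one orbit if and only if $\varphi$ and $\varphi'$ are equivalent under $G_{B_0}^{B_0}$. So there are $c$ orbits.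

(ii) The element $g$ maps $(B,f_F|_B)$ to $(gB,f_{F'}|_{gB})$, so these pairs have the same type. In the second statement $g$ induces on $B$ an element of $G_B^B$ that preserves the $G_B^B$-distinguishing coloring $f_F|_B$.

(iii) Let $F$ run through representatives of the classes of $K$-distinguishing $c$-colorings of $\mathcal B$. By the first part of (ii), the colorings $f_F$ are pairwise inequivalent, and an element $g$ that preserves $f_F$ fixes every block. By the second part it is trivial on every block, so $g=1$.
\end{proof}

\section{Monochromatic transversals}\label{sec:transversal}

In the induction we shall know that there are $c\ge k+1$ types. If the group $K$ induced on the blocks has $D(K)\le k$, then Lemmas~\ref{lem:blocks} and~\ref{lem:spare} give $N_{k+1}(G)\ge N_c(K)\ge c$, and we are done. The difficult case is that $K$ is the symmetric or alternating group on many blocks. For a disjoint union $r\Lambda$ this does not happen, since one vertex from each component gives an anticlique of size $r$. This section finds the corresponding monochromatic set for a general block system, under a hypothesis on the pointwise stabilizers of the blocks. A set with one point from each block is a \emph{transversal}.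

\begin{example}\label{ex:extremes}
(a) Let $G=\operatorname{Aut}(r\Lambda)$ with $\Lambda$ connected and vertex-transitive, and let the blocks be the components. All pairs between different blocks are non-edges, and every transversal is monochromatic.

(b) Let $\Omega=\{0,1\}^3$ be the vertex set of the cube, let $\chi$ be the Hamming distance, and let $G$ consist of the maps $x\mapsto\sigma x+a$, where $\sigma$ permutes the coordinates and $a\in\Omega$. The antipodal pairs
\[
B_1=\{000,111\},\quad B_2=\{100,011\},\quad B_3=\{010,101\},\quad B_4=\{001,110\}
\]
form a block system. The group $G_{(B_1)}$ consists of the coordinate permutations and acts on $B_2,B_3,B_4$ as $S_3$. Now a transversal must be chosen with care: in $\{000,100,010,001\}$ both distances $1$ and $2$ occur. What helps is rigidity: an element that fixes $B_1$ pointwise and $B_2$ setwise fixes $B_2$ pointwise. Therefore the orbit of $100$ under $G_{(B_1)}$ meets each of $B_2,B_3,B_4$ only once; it is $\{100,010,001\}$. The group $G_{(B_1)}$ cannot tell which point of $B_1$ to add, since it fixes both. So we ask $G_{(B_2)}$, the conjugate of $G_{(B_1)}$ by the translation by $100$. The orbit of $010$ under it is $\{110,101,011\}+100=\{010,001,111\}$. This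 selects $111$, and in $\{111,100,010,001\}$ all distances are $2$.
\end{example}

In general neither all points of a block are interchangeable, as in (a), nor is the action rigid on points, as in (b). The proof below groups the points of each block into \emph{cells} whose points look alike from outside the block, takes the cells as large as possible, and shows that the action on these cells is rigid. Then the argument of (b) applies with cells in place of points.

\begin{lemma}\label{lem:transversal}
Let $G$ be transitive on $\Omega$, let $\chi$ be a $G$-invariant coloring of the $2$-subsets of $\Omega$, and let $\mathcal B=\{B_1,\dots,B_m\}$ be a block system with $m\ge3$. Suppose that for every block $B$ the group $G_{(B)}$ acts $2$-transitively on $\mathcal B\setminus\{B\}$. Then there is a monochromatic set of size $m$.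
\end{lemma}

\begin{proof}
\emph{Step 1: cells.} Consider the partitions $\mathcal C$ of $\Omega$ whose parts, called cells, are permuted by $G$, such that every cell lies in a block and
\begin{itemize}
\item[(P)] for cells $e,e'$ in different blocks, $\chi(\{x,y\})$ has the same value for all $x\in e$, $y\in e'$.
\end{itemize}
The partition into points is one of them. Choose $\mathcal C$ with the fewest cells, and write $\chi(e,e')$ for the color in (P); then $\chi(ge,ge')=\chi(e,e')$ for $g\in G$. For a block $B$ let $N_B$ be the group of all elements of $G_B$ that map each cell contained in $B$ to itself. Then $N_{gB}=gN_Bg^{-1}$. As $G_{(B)}\le N_B\le G_B$, the group $N_B$ acts $2$-transitively on $\mathcal B\setminus\{B\}$.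

\emph{Step 2: rigidity.} We claim that
\begin{equation}\label{eq:rigid}
N_B\cap G_{B'}\le N_{B'}\qquad\text{for all blocks }B\ne B'.
\end{equation}
Let $M(B,B')$ be the permutation group that $N_B\cap G_{B'}$ induces on the set of cells in $B'$. We must show that it is trivial. The plan is to merge the cells along the orbits of $M(B,B')$ and to contradict the choice of $\mathcal C$. For this the merging in $B'$ must not depend on the block $B$ from which we look.

So let $B''$ be a block different from $B$ and $B'$. Since $N_{B'}$ is transitive on $\mathcal B\setminus\{B'\}$, there is $g\in N_{B'}$ with $gB=B''$. Then $g(N_B\cap G_{B'})g^{-1}=N_{B''}\cap G_{B'}$. Since $g$ acts trivially on the cells in $B'$, the two groups induce the same permutations there: $M(B,B')=M(B'',B')$. Write $M(B')$ for this group.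

Let $\mathcal C'$ be the partition obtained by uniting, in each block $B'$, the cells of each $M(B')$-orbit. Conjugation by $g\in G$ maps $N_B\cap G_{B'}$ to $N_{gB}\cap G_{gB'}$, so $g$ maps $M(B')$-orbits to $M(gB')$-orbits, and $G$ permutes the parts of $\mathcal C'$. Each part lies in a block. To verify (P), let $U\subseteq B$ and $U'\subseteq B'$ be parts of $\mathcal C'$ with $B\ne B'$, and consider the matrix $\chi(e,e')$ indexed by the cells $e\subseteq U$ and $e'\subseteq U'$ of $\mathcal C$. The group $N_B\cap G_{B'}$ fixes each $e$ and induces $M(B')$, so it is transitive on the cells $e'\subseteq U'$. From $\chi(e,ge')=\chi(ge,ge')=\chi(e,e')$ we see that every row is constant. With the roles of $B$ and $B'$ exchanged, every column is constant. Hence the matrix is constant, and $\mathcal C'$ satisfies (P). By the choice of $\mathcal C$, the partition $\mathcal C'$ has as many parts as $\mathcal C$, so all orbits of all groups $M(B')$ are single cells. This proves \eqref{eq:rigid}.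

\emph{Step 3: one cell in each block.} Write $N_i=N_{B_i}$. First observe:
\begin{itemize}
\item[(O)] if $i\ne j$ and $e\subseteq B_j$ is a cell, then the $N_i$-orbit of $e$ has exactly one cell in each block other than $B_i$, and none in $B_i$.
\end{itemize}
Indeed, $N_i$ fixes $B_i$ and is transitive on the other blocks; and if $ge$ and $g'e$ lie in the same block, with $g,g'\in N_i$, then $g^{-1}g'\in N_i\cap G_{B_j}\le N_j$ fixes $e$, so $ge=g'e$.

Pick a cell $e_2\subseteq B_2$ and let $\{e_2,e_3,\dots,e_m\}$, with $e_i\subseteq B_i$, be its $N_1$-orbit. By \eqref{eq:rigid}, the group $N_1\cap N_2$ is the full stabilizer of $B_2$ in $N_1$. Since $N_1$ is $2$-transitive on $\{B_2,\dots,B_m\}$, this stabilizer is transitive on $\{B_3,\dots,B_m\}$. It preserves $\{e_2,\dots,e_m\}$, so it is transitive on $\{e_3,\dots,e_m\}$. Therefore the $N_2$-orbit of $e_3$ contains $e_3,\dots,e_m$, and by (O) it equals $\{e_1,e_3,\dots,e_m\}$ for a cell $e_1\subseteq B_1$.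

\emph{Step 4: the transversal.} Put $E=\{e_1,\dots,e_m\}$. The group $N_1$ fixes $e_1$ and is transitive on $E\setminus\{e_1\}$; the group $N_2$ fixes $e_2$ and is transitive on $E\setminus\{e_2\}$. So $J=\langle N_1,N_2\rangle$ acts on $E$. It is transitive, because both sets contain $e_3$, and the stabilizer of $e_1$ contains $N_1$. Hence $J$ is $2$-transitive on $E$, and $\chi(e_i,e_j)$ does not depend on $i\ne j$. One point from each $e_i$ gives a monochromatic set of size $m$.
\end{proof}

\begin{remark}\label{rem:icosa}
Step~2 and (O) use only that $G_{(B)}$ is transitive on the other blocks; $2$-transitivity enters once, in the second half of Step~3. It cannot be replaced by transitivity. Let $G$ be the rotation group of the icosahedron acting on the $12$ vertices, let $\chi$ be the graph distance, and let the blocks be the $m=6$ antipodal pairs. For $B=\{v,v'\}$ the group $G_{(B)}$ consists of the five rotations about the axis $vv'$, and it permutes the other five blocks cyclically. A vertex $v$ has five vertices at distance $1$, five at distance $2$ (the neighbors of $v'$) and one at distance $3$. A monochromatic $6$-set containing $v$ would therefore contain all neighbors of $v$ or all neighbors of $v'$; these form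 a pentagon, in which both distances $1$ and $2$ occur.
\end{remark}

The hypothesis concerns $G_{(B)}$, and no assumption on the group $G^{\mathcal B}$ alone can replace it.

\begin{example}\label{ex:arcs}
Let $m\ge5$ and let $G=S_m$ act on the arcs $(i,j)$ with $i,j\in[m]$, $i\ne j$; call $i$ the tail and $j$ the head. The sets $B_i$ of arcs with tail $i$ form a block system, and $G$ permutes the blocks as $S_m$. But $G_{(B_i)}=1$. There are five orbits on pairs of arcs: same tail; same head; mutually reverse; disjoint; consecutive, as $(i,j),(j,l)$ with $l\ne i$. Monochromatic sets for the first four orbits have at most $m-1$, $m-1$, $2$ and $m/2$ elements. Pairwise consecutive arcs have distinct, pairwise intersecting underlying edges, which form a triangle or a star; in a star at most one arc has the center as tail and at most one as head. So there are at most $3$ such arcs, and $\kappa(G)=m-1$. Put $k=m-1$. The group $G_{B_i}^{B_i}$ is $S_{m-1}$, so by \eqref{eq:Sn} there are $c=\binom{m}{m-1}=m$ types of $(k+1)$-colorings, and Lemma~\ref{lem:blocks}(iii) gives only $N_{k+1}(G)\ge N_m(S_m)=1$. On the other hand, as soon as one block is marked by its type and distinguished internally, no symmetry is left. The last case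 of the next proof exploits this.
\end{example}

\section{Permutation groups}\label{sec:group}

We use the following theorem, whose proof depends on the classification of finite simple groups.

\begin{theorem}[Dolfi \cite{Dolfi}]\label{thm:dolfi}
If $K$ is a primitive permutation group on a finite set $X$ and $K$ does not contain $\operatorname{Alt}(X)$, then $D(K)\le4$.
\end{theorem}

For $|X|>32$ one even has $D(K)=2$, by Seress \cite{Seress}; we do not need this. We also recall that for $n\ge4$ the alternating group $A_n$ is $2$-transitive on $n$ points, and that a normal subgroup of $A_n$ or of $S_n$ is trivial, or contains $A_n$, or is, for $n=4$ only, the Klein four-group $V_4$. The nontrivial elements of $V_4$ are the products of two disjoint transpositions of the four points, so $V_4$ is semiregular.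

\begin{proof}[Proof of Theorem~\ref{thm:group}]
Fix $k\ge4$ and use induction on $|\Omega|$. If $|\Omega|=1$, then $N_{k+1}(G)=k+1$. The hypothesis is inherited: if $\Omega'$ is a nonempty subset of $\Omega$ and $L\le G_{\Omega'}$, then $L^{\Omega'}$ preserves the restriction of $\chi$, which has no monochromatic set of size $k+1$. Let $|\Omega|\ge2$.

\emph{$G$ intransitive.} Let $\Omega_1$ be an orbit and $\Omega_2$ its complement. Lemma~\ref{lem:orbits} and induction give $N_{k+1}(G)\ge(k+1)^2$.

\emph{$G$ primitive.} If $G$ does not contain $\operatorname{Alt}(\Omega)$, then $D(G)\le4\le k$ by Theorem~\ref{thm:dolfi}. Suppose that $G$ contains $\operatorname{Alt}(\Omega)$. Then $G$ is transitive on $2$-subsets: for $|\Omega|=2$ there is only one, for $|\Omega|=3$ a $3$-cycle permutes them transitively, and for $|\Omega|\ge4$ the group is $2$-transitive. So $\Omega$ is monochromatic and $D(G)\le|\Omega|\le k$. In both cases $N_{k+1}(G)\ge k+1$ by Lemma~\ref{lem:spare}(ii).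

\emph{$G$ transitive and not primitive.} Choose a block system $\mathcal B$ with $m\ge2$ blocks of size at least $2$ such that $K=G^{\mathcal B}$ is primitive. Let $B\in\mathcal B$ and let $c=N_{k+1}(G_B^B)$ be the number of types of $(k+1)$-colorings. By induction $c\ge k+1$.

If $D(K)\le k$, then $D(K)\le c-1$, and Lemmas~\ref{lem:blocks}(iii) and~\ref{lem:spare}(ii) give $N_{k+1}(G)\ge N_c(K)\ge c\ge k+1$.

Assume now that $D(K)\ge k+1\ge5$. By Theorem~\ref{thm:dolfi}, $K$ contains $\operatorname{Alt}(\mathcal B)$, and $m\ge D(K)\ge k+1\ge5$. The image of $G_B$ in $K$ is the stabilizer of $B$ in $K$, so $G_B$ induces $A_{m-1}$ or $S_{m-1}$ on $\mathcal B\setminus\{B\}$. Let $R$ be the group induced there by $G_{(B)}$. It is a normal subgroup of the induced group, since $G_{(B)}$ is normal in $G_B$. As $m-1\ge4$, either $R$ contains $A_{m-1}$, or $R$ is trivial or $V_4$ and hence semiregular.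

\emph{Case (a): $R$ contains $A_{m-1}$.} Then $G_{(B)}$ is $2$-transitive on $\mathcal B\setminus\{B\}$, and by conjugation the same holds for every block. Lemma~\ref{lem:transversal} yields a monochromatic set of size $m\ge k+1$, contrary to the hypothesis. So this case does not occur.

\emph{Case (b): $R$ is semiregular.} Here fixing $B$ pointwise and one further block setwise fixes all blocks, so three types suffice, however large $m$ is. Fix a block $B_1\ne B$. For each type $b\in[c]$ choose types $a,a'$ such that $a,a',b$ are distinct, which is possible as $c\ge5$. Define $F_b\colon\mathcal B\to[c]$ by $F_b(B)=a$, $F_b(B_1)=a'$ and $F_b(B')=b$ for the other $m-2\ge3$ blocks $B'$, and let $f_b=f_{F_b}$ be as in Lemma~\ref{lem:blocks}(i). Let $g\in G$ carry $f_b$ to itself. By Lemma~\ref{lem:blocks}(ii), $g$ preserves $F_b$, so $gB=B$ and $gB_1=B_1$, and $g\in G_{(B)}$. The image of $g$ in $R$ fixes $B_1$, so it is trivial, and $g$ fixes every block. By Lemma~\ref{lem:blocks}(ii) again, $g$ is trivial on every block. So $f_b$ is $G$-distinguishing. If $f_b$ and $f_{b'}$ are equivalent, then each type occurs equally often in $F_b$ and in $F_{b'}$; as $b$ is the only type that occurs more than once in $F_b$, we get $b=b'$.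 Hence $N_{k+1}(G)\ge c\ge k+1$. This completes the induction.

For the last sentence of the theorem, let $\chi$ assign to each $2$-subset its $G$-orbit. Monochromatic sets have at most $\kappa(G)$ elements, so the first part applies with $k=\max\{4,\kappa(G)\}$ and gives $D(G)\le k+1$.
\end{proof}

The hypothesis $k\ge4$ was used to compare $k$ with Dolfi's constant $4$, and to ensure $m-1\ge4$, so that $A_{m-1}$ is $2$-transitive and its normal subgroups are as listed. The groups of Example~\ref{ex:arcs}, with $k=m-1$ and the blocks $B_i$, fall under case~(b) with $R=1$.

\section{Graphs without large cliques and anticliques}\label{sec:small}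

Theorem~\ref{thm:group} settles Theorem~\ref{thm:graph} for $k\ge4$. For $k\le3$ we use the graph structure. Give one vertex $v$ a color of its own. Then every color-preserving automorphism fixes $v$ and preserves the set $X$ of neighbors and the set $Y$ of non-neighbors, and it remains to distinguish $X$ and $Y$ with one color less. In exchange, the clique number drops on $X$ and the independence number drops on $Y$. For $k=3$ we thus need three colors to suffice for graphs with $\omega\le2$ and $\alpha\le3$. There is one exception: $N_3(K_{3,3})=N_3(2K_3)=\binom12=0$ by \eqref{eq:union} and \eqref{eq:Sn}. Lemma~\ref{lem:three} shows that it is the only one, and Lemma~\ref{lem:local} shows that it does no harm. We write $N(v)$ for the set of neighbors of $v$ and $\Gamma[S]$ for the subgraph induced on $S$, and we use the Ramsey number $R(3,3)=6$: every graph on six vertices has a clique or an anticlique of size $3$.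

\begin{lemma}\label{lem:three}
Let $\Lambda$ be a graph with $\omega(\Lambda)\le2$ and $\alpha(\Lambda)\le3$ that is not isomorphic to $K_{3,3}$. Then $D(\Lambda)\le3$.
\end{lemma}

\begin{proof}
The graph has no triangle, so every neighborhood is an anticlique and all degrees are at most $3$.

\emph{Case 1: $\Lambda$ is connected and has a vertex $r$ of degree at most $2$.} List the vertices in an order of nondecreasing distance from $r$. For $v\ne r$ let the \emph{parent} of $v$ be its first neighbor in the list; it is one step closer to $r$ than $v$ is, so it precedes $v$. The \emph{children} of $u$ are the vertices with parent $u$; they are neighbors of $u$ that are farther from $r$. The vertex $r$ has at most two children, and so does every $u\ne r$, since one of its at most three neighbors is its parent. Color $r$ with $1$, and color the children of each vertex with distinct colors from $\{2,3\}$. Let $g$ be a color-preserving automorphism; it fixes $r$, the only vertex of color $1$. Let $v\ne r$ have parent $u$, and suppose that $g$ fixes all vertices that precede $v$. Then $gv\ne r$ is adjacent to $gu=u$. If $gv$ were adjacent to a vertex $w$ preceding $u$, then $v$ would be adjacent to $g^{-1}w=w$, against the definition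 of $u$. So $gv$ is a child of $u$ with the color of $v$, and $gv=v$. By induction $g=1$.

\emph{Case 2: $\Lambda$ is connected and all degrees are $3$.} Let $n$ be the number of vertices; it is even, since $3n$ is twice the number of edges. For a vertex $v$, the $n-4$ vertices outside $N(v)\cup\{v\}$ contain no triangle, and no anticlique of size $3$, since adding $v$ would give one of size $4$. So $n-4\le5$ and $n\in\{4,6,8\}$. For $n=4$ the graph is $K_4$, which has triangles. For $n=6$ the complement has all degrees $2$, so it is $C_6$ or $2K_3$; in the first case three alternate vertices of $C_6$ form a triangle of $\Lambda$, and in the second $\Lambda\cong K_{3,3}$. So $n=8$.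

There is a vertex with two neighbors that have different neighborhoods. Otherwise, for adjacent vertices $s,t$, every vertex of $N(s)$ has the neighborhood $N(t)$ and every vertex of $N(t)$ has the neighborhood $N(s)$; then $N(s)\cup N(t)$ is a component with at most six vertices, which is impossible. So let $N(x)=\{r,x_2,x_3\}$ with $N(x_2)\ne N(x_3)$, and let $N(r)=\{x,y,z\}$. Since there is no triangle, $y,z\notin N(x)$, so $r,x,y,z,x_2,x_3$ are six distinct vertices. Let $p,q$ be the other two. No two of $r,x_2,x_3$ are adjacent, so $N(x_2)$ and $N(x_3)$ are contained in $Z=\{x,y,z,p,q\}$. Color
\[
r,x\mapsto1,\qquad y,p\mapsto2,\qquad z,q,x_2,x_3\mapsto3 .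
\]
Let $g$ be a color-preserving automorphism. The neighbors of $r$ have colors $1,2,3$ and those of $x$ have colors $1,3,3$, so $g$ does not swap the two vertices of color $1$; it fixes $r$ and $x$. It preserves $N(r)$, whose elements have distinct colors, so it fixes $y$ and $z$. It preserves $N(x)\setminus\{r\}=\{x_2,x_3\}$, hence also $\{p,q\}$, and it fixes $p$ and $q$, which differ in color. So $g$ fixes $Z$ pointwise. If $gx_2=x_3$, then $N(x_3)=gN(x_2)=N(x_2)$, which is false. Thus $g=1$.

\emph{Case 3: $\Lambda$ is disconnected.} The independence numbers of the components add up to $\alpha(\Lambda)\le3$, so there are two or three components. A component with independence number $1$ is complete, so it is $K_1$ or $K_2$, and $N_3(K_1)=N_3(K_2)=3$ by \eqref{eq:Sn}. If all components are of this kind, each type has multiplicity at most $3$ and \eqref{eq:union} gives $N_3(\Lambda)\ge1$. Otherwise there are two components, with independence numbers $2$ and $1$. They are not isomorphic, neither is $K_{3,3}$, which has independence number $3$, and both have $N_3\ge1$ by Cases 1 and 2. Again \eqref{eq:union} gives $N_3(\Lambda)\ge1$.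
\end{proof}

\begin{lemma}\label{lem:local}
Let $\Gamma$ be a connected graph with $\Gamma[N(v)]\cong K_{3,3}$ for every vertex $v$. Then $\Gamma\cong K_{3,3,3}$.
\end{lemma}

\begin{proof}
All degrees are $6$. Fix $v$, and let $A,B$ be the two parts of $\Gamma[N(v)]$. Let $a\in A$. Then $N(a)$ contains $v$ and $B$. An anticlique of size $3$ in $K_{3,3}$ is one of the parts, so the parts of $\Gamma[N(a)]$ are $B$ and $\{v\}\cup W_a$ with $|W_a|=2$, and every vertex of $W_a$ is adjacent to all of $B$. The set $W_a$ is disjoint from $A$, because it consists of neighbors of $a$ and $A$ is an anticlique. So each $b\in B$ is adjacent to the six distinct vertices of $A\cup\{v\}\cup W_a$, and these form $N(b)$. Hence $W_a=N(b)\setminus(A\cup\{v\})$ does not depend on $a$; call it $W$ and put $C=\{v\}\cup W$. We have $N(a)=B\cup C$ for $a\in A$ and $N(b)=A\cup C$ for $b\in B$. Each $w\in W$ is adjacent to the six vertices of $A\cup B$, so $N(w)=A\cup B=N(v)$. Thus no edge leaves $A\cup B\cup C$, this set induces $K_{3,3,3}$, and by connectedness it is the whole vertex set.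
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:graph}]
The second statement follows from the first with $k=h(\Gamma)$ and $G=\operatorname{Aut}\Gamma$. For $k\ge4$ the first statement is Theorem~\ref{thm:group}, with $\chi$ the coloring of pairs as edges and non-edges. Fix $k\le3$ and use induction on the size of the vertex set $V$. If $|V|=1$, then $N_{k+1}(G)=k+1$. This settles $k=1$, since two vertices form a clique or an anticlique. Let $k\in\{2,3\}$ and $|V|\ge2$. By Lemma~\ref{lem:spare}(i) we may take $G=\operatorname{Aut}\Gamma$. Induced subgraphs satisfy $h\le k$.

If $G$ is intransitive, let $\Omega_1$ be an orbit and $\Omega_2=V\setminus\Omega_1$. The groups $G_i$ of Lemma~\ref{lem:orbits} are subgroups of $\operatorname{Aut}\Gamma[\Omega_i]$, so induction gives $N_{k+1}(G)\ge(k+1)^2$. Let $G$ be transitive; then all vertices have the same degree.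

If $\Gamma$ is disconnected, its $t$ components are isomorphic to one graph $\Lambda$, and $2\le t\le\alpha(\Gamma)\le k$. By induction $c=N_{k+1}(\Lambda)\ge k+1>t$, so \eqref{eq:union} and \eqref{eq:binom} give $N_{k+1}(\Gamma)=\binom ct\ge c\ge k+1$. If $\overline\Gamma$ is disconnected, apply this to $\overline\Gamma$, which has the same group and the same $h$.

So let $\Gamma$ and $\overline\Gamma$ be connected. The graphs on $2$, $3$ or $4$ vertices with all degrees equal are $K_n$, $\overline{K_n}$, $2K_2$ and $C_4=\overline{2K_2}$, and each is disconnected or has a disconnected complement. Hence $|V|\ge5$.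

\emph{The case $k=2$.} Since $R(3,3)=6$, we have $|V|=5$. The common degree is even, because the degree sum is even, and it is neither $0$ nor $4$. So $\Gamma$ is connected with all degrees $2$, that is, $\Gamma=C_5$. Choose a color $b\in[3]$, give two adjacent vertices the two other colors, one each, and give the remaining three vertices the color $b$. A color-preserving automorphism fixes two adjacent vertices of the cycle, so it is trivial. The three choices of $b$ are inequivalent, as $b$ is the color used three times. So $N_3(G)\ge3$.

\emph{The case $k=3$.} Let $v\in V$, $X=N(v)$ and $Y=V\setminus(X\cup\{v\})$. Both sets are nonempty, since $\Gamma$ and $\overline\Gamma$ are connected. A clique in $X$ extends by $v$, so $\omega(\Gamma[X])\le2$, and $\alpha(\Gamma[X])\le3$. The set $Y$ is the neighborhood of $v$ in $\overline\Gamma$, so in the same way $\omega(\overline\Gamma[Y])\le2$ and $\alpha(\overline\Gamma[Y])\le3$. If $\Gamma[X]\cong K_{3,3}$, then by transitivity all neighborhoods induce $K_{3,3}$, so $\Gamma\cong K_{3,3,3}$ by Lemma~\ref{lem:local}, and $\overline\Gamma\cong3K_3$ is disconnected, a contradiction. The same argument in $\overline\Gamma$ excludes $\overline\Gamma[Y]\cong K_{3,3}$. By Lemma~\ref{lem:three},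 the graphs $\Gamma[X]$ and $\overline\Gamma[Y]$ have distinguishing colorings with colors from $\{2,3,4\}$, and $\overline\Gamma[Y]$ has the same automorphisms as $\Gamma[Y]$. Combine these colorings and give $v$ the color $1$. A color-preserving automorphism of $\Gamma$ fixes $v$, preserves $X$ and $Y$, and is trivial on both. So this coloring $f$ is $G$-distinguishing.

It remains to produce four inequivalent colorings. Let $n_i=|f^{-1}(i)|$ for $i\in[4]$. Then $n_1=1$ and $n_1+\dots+n_4=|V|\ge5$, so the number $j$ of indices $i$ with $n_i=1$ satisfies $1\le j\le3$. Renaming the colors by a permutation of $[4]$ keeps the coloring distinguishing, and it can turn the set of colors used exactly once into any $j$-subset of $[4]$. This set is the same for equivalent colorings, so $N_4(G)\ge\binom4j\ge4$.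
\end{proof}

\section{The case of equality}\label{sec:equality}

Since $N_k(K_k)=1$ by \eqref{eq:Sn}, formula \eqref{eq:union} contains a factor $\binom1r=0$ whenever $K_k$ occurs $r\ge2$ times as a component:
\begin{equation}\label{eq:two}
\text{if $\Gamma$ has at least two components isomorphic to $K_k$, then $D(\Gamma)>k$.}
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
(i) The graph $2K_k$ has $\omega=k$ and $\alpha=2\le k$, so $h=k$. By \eqref{eq:two} and Theorem~\ref{thm:graph}, $D(2K_k)=k+1$. Its complement is $K_{k,k}$.

(ii) By \eqref{eq:Sn}, $N_{k+1}(K_k)=\binom{k+1}{k}=k+1$.

(iii) The group $G=\operatorname{Aut}(kK_k)$ has two orbits on $2$-subsets, the edges and the non-edges. So $\kappa(G)=h(kK_k)=k$. By \eqref{eq:two}, $D(G)>k$. By \eqref{eq:union} and (ii), $N_{k+1}(G)=\binom{k+1}k=k+1$, so $D(G)=k+1$.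
\end{proof}

Induced subgraphs of cographs are cographs, and so are complements, because $P_4$ is isomorphic to its complement. We use the standard fact that a cograph with at least two vertices is disconnected or has a disconnected complement \cite{CLS}; this is the only place where the absence of an induced $P_4$ enters. It lets us evaluate $N_k$ by applying Lemma~\ref{lem:union} twice, first to components and then to their co-components. After these two steps both the independence number and the clique number have dropped below $k$, and Theorem~\ref{thm:graph} applies with $k-1$ in place of $k$:
\begin{equation}\label{eq:drop}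
\text{if $k\ge2$ and $h(\Lambda)\le k-1$, then $N_k(\Lambda)\ge k$.}
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:cograph}]
If $\Gamma$ or $\overline\Gamma$ has two components isomorphic to $K_k$, then $D(\Gamma)=D(\overline\Gamma)>k$ by \eqref{eq:two}, and $D(\Gamma)\le k+1$ by Theorem~\ref{thm:graph}.

Conversely, assume that neither $\Gamma$ nor $\overline\Gamma$ has two components isomorphic to $K_k$. We show that $D(\Gamma)\le k$. As $k\ge2$, there are at least two vertices, and after passing to the complement if necessary we may assume that $\Gamma$ is disconnected. Let $\Lambda$ be a component, and let $r$ be the number of components isomorphic to $\Lambda$. By \eqref{eq:union} it suffices to prove that $N_k(\Lambda)\ge r$. The independence numbers of the components add up to $\alpha(\Gamma)\le k$, and there are at least two components. Hence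
\[
r\le k,\qquad \alpha(\Lambda)\le k-1,\qquad r\,\alpha(\Lambda)\le k .
\]
If $\omega(\Lambda)\le k-1$, then \eqref{eq:drop} gives $N_k(\Lambda)\ge k\ge r$.

Let $\omega(\Lambda)=k$. Then $\Lambda$ is a connected cograph with at least two vertices, so it has at least two co-components, and vertices in different co-components are adjacent. Let $\Theta_1,\dots,\Theta_s$ be the isomorphism types of the co-components and $q_1,\dots,q_s$ their multiplicities. A largest clique of $\Lambda$ is a union of largest cliques of the co-components, so
\begin{equation}\label{eq:sum}
\sum_{j=1}^sq_j\,\omega(\Theta_j)=k .
\end{equation}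
Since there are at least two co-components, $\omega(\Theta_j)\le k-1$; also $\alpha(\Theta_j)\le\alpha(\Lambda)\le k-1$. So $N_k(\Theta_j)\ge k$ by \eqref{eq:drop}, and Lemma~\ref{lem:union} gives
\[
N_k(\Lambda)=\prod_{j=1}^s\binom{N_k(\Theta_j)}{q_j}\ge\prod_{j=1}^s\binom k{q_j},\qquad 1\le q_j\le k .
\]
In particular $N_k(\Lambda)\ge1$, which settles $r=1$. If all $q_j$ are less than $k$, every factor is at least $k$ by \eqref{eq:binom}, and $N_k(\Lambda)\ge k\ge r$.

There remains the case that $r\ge2$ and some $q_j$ equals $k$. By \eqref{eq:sum} there is then a single type $\Theta$, with multiplicity $k$ and $\omega(\Theta)=1$. So $\Theta=\overline{K_a}$, and $\Lambda$ is the complete multipartite graph with $k$ parts of size $a$, where $a=\alpha(\Lambda)\le k/r\le k/2$. If $a=1$, then $\Lambda=K_k$ occurs $r\ge2$ times, contrary to the assumption. So $2\le a\le k/2$, and $k\ge4$. The binomial coefficients $\binom ki$ increase for $i\le k/2$, so by \eqref{eq:Sn}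
\[
N_k(\Theta)=\binom ka\ge\binom k2=k\cdot\frac{k-1}2\ge\frac{3k}2\ge k+1 .
\]
Therefore $N_k(\Lambda)=\binom{N_k(\Theta)}k\ge\binom{k+1}k=k+1>r$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CLS}
Corneil, Lerchs and Stewart Burlingham, Discrete Appl. Math. 3 (1981), 163--174.

\bibitem{Dolfi}
S. Dolfi, \emph{Orbits of permutation groups on the power set}, Arch. Math. 75 (2000), 321--327.

\bibitem{GK}
Mariusz Grech and Andrzej Kisielewicz, \emph{Distinguishing simple groups}, arXiv:2001.06300 (2020).

\bibitem{Seress}
\'A. Seress, Bull. London Math. Soc. 29 (1997), 697--704.

\end{thebibliography}
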